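\title{Equidistribution of expanding translates does not imply Birkhoff genericity}

\begin{abstract}
Let $a_t$ be a diagonal flow on a finite-volume homogeneous space $X=G/\Gamma$, and let $\nu$ be the normalized volume measure on a bounded piece of a submanifold of an unstable horospherical orbit. We ask whether equidistribution of the translates of $\nu$ under $a_t$ forces $\nu$-almost every point to be Birkhoff generic. The answer is no. We construct a $C^1$ curve in $\mathrm{SL}_3(\mathbb R)/\mathrm{SL}_3(\mathbb Z)$ whose translates equidistribute while almost none of its points is generic, and $C^\infty$ curves in $(\mathrm{SL}_2(\mathbb R)/\mathrm{SL}_2(\mathbb Z))^2$ whose translates equidistribute while genericity fails on a set of parameters of measure arbitrarily close to full. In general, equidistribution of the translates does imply that the flow is ergodic and that Birkhoff averages converge in $\nu$-measure, and it implies genericity when the submanifold has full dimension in the unstable horospherical subgroup.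
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $G$ be a second countable Lie group with Lie algebra $\mathfrak g$, let $\Gamma$ be a lattice in $G$, let $X=G/\Gamma$, and let $\mu$ be the $G$-invariant probability measure on $X$. Let $\{a_t\}_{t\in\mathbb R}$ be a one-parameter subgroup of $G$ such that the operators $\operatorname{Ad}(a_t)$ on $\mathfrak g$ are semisimple, that is, diagonalizable over $\mathbb C$. We call $a_t$ a \emph{diagonal flow}; it acts on $X$ by left multiplication. Its \emph{unstable horospherical subgroup} is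
\[
U^+=\{g\in G:\ a_{-t}\,g\,a_t\to\mathrm{Id}\ \text{ as }t\to\infty\}.
\]
Since $a_{-t}gx=(a_{-t}ga_t)\,a_{-t}x$, the points $x$ and $gx$ with $g\in U^+$ have asymptotic orbits in the past: the orbits of $U^+$ are the directions that the flow expands.

For $f\in C_c(X)$ write $\mu(f)=\int f\,d\mu$ and
\[
A_Tf(x)=\frac1T\int_0^Tf(a_tx)\,dt .
\]
A point $x\in X$ is \emph{Birkhoff generic}, or simply \emph{generic}, if $A_Tf(x)\to\mu(f)$ as $T\to\infty$ for every $f\in C_c(X)$; this says that the measures $\frac1T\int_0^T\delta_{a_tx}\,dt$ converge to $\mu$ in the weak* topology. A Radon measure $\nu$ on $X$, possibly singular to $\mu$, is \emph{Birkhoff generic} if $\nu$-almost every point is generic. The \emph{translates} of a probability measure $\nu$ \emph{equidistribute} if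
\[
\int_Xf(a_tx)\,d\nu(x)\to\mu(f)\quad\text{ as }t\to\infty,\qquad\text{for every } f\in C_c(X).
\]

Let $Y\subset U^+$ be a $C^1$ submanifold of positive dimension. A Riemannian metric on $U^+$ induces a volume measure on $Y$; restrict it to a bounded subset of $Y$ of positive finite volume and normalize it to a probability measure $\nu_Y$. Fix $x_0\in X$ and let $\nu$ be the pushforward of $\nu_Y$ under $y\mapsto yx_0$. The following question comes from Zhang~\cite{Zhang}.

\medskip
\noindent\textbf{Question.} \emph{If the translates of $\nu$ equidistribute, must $\nu$ be Birkhoff generic?}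

\subsection{What one would guess}

Fix $f$ and look at $f(a_tx)$ as a function of the two variables $t$ and $x$. Equidistribution averages it over $x$ at a fixed large time; genericity averages it over time at a fixed point. Each property implies that the double average $\frac1T\int_0^T\!\int f(a_tx)\,d\nu(x)\,dt$ tends to $\mu(f)$: the first because a Ces\`aro mean of a convergent function converges, the second by dominated convergence. For general measures genericity does not imply equidistribution. The point mass at a generic point $x$ is generic, but $f(a_tx)\to\mu(f)$ and $f^2(a_tx)\to\mu(f^2)$ would give $\mu(f^2)=\mu(f)^2$ for all $f$, which is impossible unless $X$ is a point. So equidistribution looks like the more demanding property, and three observations suggest that it should imply genericity.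

First, if $\mu$ is ergodic and $\nu$ is absolutely continuous with respect to $\mu$, then $\nu$ is generic by the pointwise ergodic theorem. Second, moving a point in a direction that $a_t$ contracts does not change the limits of its time averages, and moving it a little in a direction that $a_t$ neither expands nor contracts changes them a little. Hence only the $U^+$ direction matters, and the first observation carries over to open subsets $Y$ of $U^+$. For $G=\mathrm{SL}_2(\mathbb R)$, where $\dim U^+\le1$, this settles the question positively. Third, equidistribution can be applied to the function $|A_Mf-\mu(f)|$ for a fixed large $M$, and this shows that $A_Tf\to\mu(f)$ in $L^1(\nu)$.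

What is missing is the step from convergence in $L^1$ to convergence almost everywhere. The indicator functions of the dyadic intervals $[0,\frac12],[\frac12,1],[0,\frac14],[\frac14,\frac12],\dots$ tend to $0$ in $L^1([0,1])$ and converge at no point. Our counterexamples realize this pattern inside a curve: at each time only a small part of the curve misbehaves, but almost every point of the curve, or of a large subset of it, misbehaves for a very long time infinitely often.

\subsection{Results}

The misbehavior is a long stay in the cusp. Let $|E|$ denote the Lebesgue measure of $E\subset\mathbb R$. We say that $x\in X$ \emph{escapes in mean} if there are times $S_n\to\infty$ such that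
\[
\frac1{S_n}\,\bigl|\{t\in[0,S_n]:\ a_tx\in Q\}\bigr|\to0\qquad\text{for every compact }Q\subset X .
\]
Such a point is not generic: if $f\in C_c(X)$, $0\le f\le1$ and $\mu(f)>0$, then taking $Q=\operatorname{supp}f$ gives $A_{S_n}f(x)\to0\neq\mu(f)$.

\begin{theorem}[a $C^1$ curve with almost no generic point]\label{thm:C1}
Let $G=\mathrm{SL}_3(\mathbb R)$, $\Gamma=\mathrm{SL}_3(\mathbb Z)$, $x_0=\Gamma$ and $a_t=\operatorname{diag}(e^{2t},e^{-t},e^{-t})$, so that
\[
U^+=\Bigl\{u(\xi)=\begin{pmatrix}1&\xi\\0&I_2\end{pmatrix}:\ \xi\in\mathbb R^2\Bigr\}.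
\]
There is $\varphi\in C^1([0,1])$ such that, for $Y=\{u(s,\varphi(s)):0<s<1\}$ and $\nu$ the pushforward of its normalized volume measure,
\begin{enumerate}
\item[(i)] the translates of $\nu$, and of every probability measure absolutely continuous with respect to $\nu$, equidistribute;
\item[(ii)] $\nu$-almost every point escapes in mean, and so is not Birkhoff generic.
\end{enumerate}
\end{theorem}

\begin{theorem}[$C^\infty$ curves]\label{thm:smooth}
Let $G=\mathrm{SL}_2(\mathbb R)^2$, $\Gamma=\mathrm{SL}_2(\mathbb Z)^2$, $x_0=\Gamma$ and $a_t=(g_{2t},g_t)$, where $g_t=\operatorname{diag}(e^{t/2},e^{-t/2})$, and let $u(y)=\left(\begin{smallmatrix}1&y\\0&1\end{smallmatrix}\right)$. For every $\varepsilon\in(0,1)$ there are $\varphi\in C^\infty(\mathbb R)$ and a compact set $K\subset(0,1)$ with $|K|\ge1-\varepsilon$ such that, for $Y=\{(u(s),u(\varphi(s))):0<s<1\}\subset U^+$ and $\nu$ the pushforward of its normalized volume measure,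
\begin{enumerate}
\item[(i)] the translates of $\nu$, and of every probability measure absolutely continuous with respect to $\nu$, equidistribute;
\item[(ii)] for almost every $s\in K$ the point $(u(s),u(\varphi(s)))x_0$ escapes in mean.
\end{enumerate}
In particular $\nu$ is not Birkhoff generic, and the normalized volume measure on the part of $Y$ over $K$ has equidistributed translates while almost every point for it is non-generic.
\end{theorem}

The proof of Theorem~\ref{thm:C1} uses Shah's equidistribution theorem for analytic curves~\cite{Shah}; the only dynamical input to Theorem~\ref{thm:smooth} is mixing. The next two theorems say what survives in the general setting.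

\begin{theorem}[convergence in measure]\label{thm:measure}
In the general setting, let $\nu$ be any Borel probability measure on $U^+x_0$ whose translates equidistribute. Then
\begin{enumerate}
\item[(a)] $\mu$ is ergodic for $a_t$;
\item[(b)] $A_Tf\to\mu(f)$ in $L^p(\nu)$ as $T\to\infty$, for all $f\in C_c(X)$ and $p<\infty$.
\end{enumerate}
Hence there is a sequence $T_n\to\infty$ such that $\frac1{T_n}\int_0^{T_n}\delta_{a_tx}\,dt\to\mu$ for $\nu$-almost every $x$.
\end{theorem}

By Theorems~\ref{thm:C1} and~\ref{thm:smooth}, the sequence $T_n\to\infty$ cannot be replaced by the full limit $T\to\infty$.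

\begin{theorem}[full dimension]\label{thm:full}
If $\dim Y=\dim U^+$, the answer to the Question is yes.
\end{theorem}

A counterexample therefore needs $1\le\dim Y<\dim U^+$, so the dimensions $\dim Y=1$, $\dim U^+=2$ in Theorems~\ref{thm:C1} and~\ref{thm:smooth} are minimal. We do not settle the case of real-analytic $Y$ in general.

Section~\ref{sec:prelim} collects the tools common to both constructions, and Section~\ref{sec:parabola} shows one step of the construction on a flat parabola. Theorems~\ref{thm:C1} and~\ref{thm:smooth} are proved in Sections~\ref{sec:C1} and~\ref{sec:smooth}, and Theorems~\ref{thm:measure} and~\ref{thm:full} in Section~\ref{sec:positive}, which does not depend on Sections~\ref{sec:parabola}--\ref{sec:smooth}.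

\section{Test functions, curves and short vectors}\label{sec:prelim}

\subsection{Test functions}

We write $\|f\|$ for the sup norm. The space $C_c(X)$ is separable in the sup norm, and every $f\in C_c(X)$ is uniformly continuous:
\[
\omega_f(h):=\sup_{x\in X}|f(hx)-f(x)|\to0\qquad\text{as }h\to\mathrm{Id}.
\]
If probability measures $\nu_t$ satisfy $\nu_t(f)\to\mu(f)$ for all $f\in C_c(X)$, then the same holds for every bounded continuous $f$: choose $\chi\in C_c(X)$ with $0\le\chi\le1$ and $\mu(1-\chi)$ small, note that $\nu_t(1-\chi)\to\mu(1-\chi)$, and write $f=f\chi+f(1-\chi)$.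

We use two ergodic theorems. If $\mu$ is ergodic for a measure-preserving flow, meaning that every invariant function in $L^2(\mu)$ is constant, then for $f\in L^2(\mu)$ the time averages $A_Tf$ converge to $\mu(f)$ in $L^2(\mu)$, hence in $L^1(\mu)$ (mean ergodic theorem), and $\mu$-almost everywhere (pointwise ergodic theorem).

The generic points and the points that escape in mean form Borel sets. Indeed, each $A_Tf$ is continuous and $|A_Tf-A_{\lfloor T\rfloor}f|\le2\|f\|/T$, so integer times suffice. A point is generic if and only if $A_Tf_j(x)\to\mu(f_j)$ for a dense sequence $f_j$ in $C_c(X)$. If $0\le\chi_1\le\chi_2\le\dots\le1$ are in $C_c(X)$ and every compact set lies in some $\{\chi_j=1\}$, then $x$ escapes in mean if and only if $\liminf_TA_T\chi_j(x)=0$ for all $j$; for the ``if'' part choose $S_j\ge j$ with $A_{S_j}\chi_j(x)<1/j$.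

\subsection{Curves}

In both counterexamples $U^+\cong\mathbb R^2$ and $Y$ is the graph over $(0,1)$ of a function $\varphi$ that is $C^1$ on $[0,1]$. For any Riemannian metric on $U^+$, the normalized volume on $Y$ is $\rho(s)\,ds$, where $\rho(s)$ is a constant times the length of the tangent vector $(1,\varphi'(s))$ at the point $(s,\varphi(s))$; so $\rho$ is continuous and positive on $[0,1]$. A Borel set of points thus has full $\nu$-measure if and only if it contains the point of the curve with parameter $s$ for almost every $s$, and the metric plays no further role. The next lemma reduces conclusion (i) to countably many limits.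

\begin{lemma}\label{lem:density}
Let $s\mapsto x(s)$ be a Borel map from $[0,1]$ to $X$. Let $\mathcal W\subset L^1([0,1])$ and $\mathcal C\subset C_c(X)$ have dense linear spans, and suppose that
\begin{equation}\label{eq:weighted}
\int_0^1w(s)f(a_tx(s))\,ds\to\mu(f)\int_0^1w\qquad\text{as }t\to\infty
\end{equation}
for $w\in\mathcal W$, $f\in\mathcal C$. Then \eqref{eq:weighted} holds for all $w\in L^1([0,1])$ and $f\in C_c(X)$. If $\nu$ is the pushforward of a probability measure $\rho(s)\,ds$, then the translates of every probability measure $\nu'\ll\nu$ equidistribute. The first assertion also holds with $[0,1]$ replaced by a Borel subset of $\mathbb R$.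
\end{lemma}

\begin{proof}
The difference of the two sides of \eqref{eq:weighted} is bilinear in $(w,f)$ and bounded by $2\|w\|_{L^1}\|f\|$ uniformly in $t$, which gives the first and last assertions. If $\nu'=h\nu$ with $h\in L^1(\nu)$, apply \eqref{eq:weighted} to $w(s)=h(x(s))\rho(s)$, which has integral $1$.
\end{proof}

\subsection{Lattices}

The map $g\,\mathrm{SL}_n(\mathbb Z)\mapsto g\mathbb Z^n$ identifies $\mathrm{SL}_n(\mathbb R)/\mathrm{SL}_n(\mathbb Z)$ with the space of lattices of covolume one in $\mathbb R^n$. For $\kappa>0$ let $Q_\kappa$ be the set of lattices that contain no nonzero vector of sup norm less than $\kappa$. Mahler's criterion says that each $Q_\kappa$ is compact and that every compact set of lattices lies in some $Q_\kappa$. Escape in mean is therefore produced by a vector that stays short for most of a long time interval.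

\begin{lemma}\label{lem:short}
Let $x\in\mathrm{SL}_n(\mathbb R)/\mathrm{SL}_n(\mathbb Z)$, and let $R_k\ge0$ and $S_k>0$ satisfy $S_k\to\infty$ and $R_k/S_k\to0$. Suppose that for infinitely many $k$ the lattice $a_tx$ contains a nonzero vector of sup norm at most $2/k$ for every $t\in[R_k,S_k]$. Then $x$ escapes in mean, along the times $S_k$ for these $k$.
\end{lemma}

\begin{proof}
Let $Q$ be compact and $Q\subset Q_\kappa$. For such $k$ with $2/k<\kappa$, the set $\{t\in[0,S_k]:a_tx\in Q\}$ lies in $[0,R_k]$, so its proportion in $[0,S_k]$ is at most $R_k/S_k$.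
\end{proof}

\section{The mechanism on a flat parabola}\label{sec:parabola}

Take the setting of Theorem~\ref{thm:C1}. Conjugation $g\mapsto a_{-t}ga_t$ multiplies the entries $g_{12},g_{13}$ by $e^{-3t}$, the entries $g_{21},g_{31}$ by $e^{3t}$, and fixes the others. It tends to $\mathrm{Id}$ exactly when $g=u(\xi)$ for some $\xi$, which gives the stated form of $U^+$, and $a_tu(\xi)a_{-t}=u(e^{3t}\xi)$. For a function $\phi$ on $[0,1]$ put $x_\phi(s)=u(s,\phi(s))x_0$. The lattice $a_tu(\xi)x_0$ consists of the vectors
\begin{equation}\label{eq:vectors3}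
\bigl(e^{2t}(n_0+n\cdot\xi),\ e^{-t}n\bigr),\qquad n_0\in\mathbb Z,\ n\in\mathbb Z^2 .
\end{equation}
The equidistribution input is the case $\mathrm{SL}_3$ of the main equidistribution theorem of~\cite{Shah}.

\begin{theorem}[Shah]\label{thm:shah}
If $\xi:[a,b]\to\mathbb R^2$ is analytic and its image is not contained in an affine line, then $\frac1{b-a}\int_a^bf(a_tu(\xi(s))x_0)\,ds\to\mu(f)$ as $t\to\infty$, for all $f\in C_c(X)$.
\end{theorem}

Three computations contain the idea of the construction.

\emph{Rational lines diverge.} If $\xi$ lies on the line $n_0+n\cdot\xi=0$, then \eqref{eq:vectors3} is $(0,e^{-t}n)$, which tends to $0$. On the segment $\phi=0$, for instance, every lattice $a_tx_\phi(s)$ contains $(0,0,e^{-t})$, so every orbit leaves every compact set.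

\emph{A flat parabola imitates a line for a long time, and then equidistributes.} Let $0<\kappa<1$, $k\ge2$, and $\phi(s)=\eta s^2$ with $\eta=\kappa^{2k+1}$. Taking $n_0=0$, $n=(0,1)$ in \eqref{eq:vectors3} gives the vector $(e^{2t}\eta s^2,\,0,\,e^{-t})$. Its last coordinate is at most $\kappa$ for $t\ge R:=\log(1/\kappa)$, and its first is at most $\kappa$ for $t\le S:=\frac12\log(\kappa/\eta)=kR$. So every point of the parabola has a vector of norm at most $\kappa$ during a proportion $1-\frac1k$ of the time interval $[0,S]$. Nevertheless, by Theorem~\ref{thm:shah}, the translates of the parabola are nearly equidistributed from some later time $T$ on.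

\emph{Small perturbations are invisible for a long time.} For any $\phi$ and $\zeta$,
\begin{equation}\label{eq:perturb}
a_tx_{\phi+\zeta}(s)=u\bigl(0,e^{3t}\zeta(s)\bigr)\,a_tx_\phi(s).
\end{equation}
If $\|\zeta\|$ is much smaller than $e^{-3T}$, the curves $\phi$ and $\phi+\zeta$ cannot be told apart up to time $T$.

We may therefore wait until the current curve has equidistributed, perturb it invisibly so that it nearly follows rational lines, let these lines hold the orbits in the cusp for a time much longer than everything that came before, and repeat. Two difficulties remain. If the whole curve is flattened at each step, then the whole translate lies in the cusp at time $S$ and equidistribution fails; so at step $k$ we flatten only over the $k$-th interval $J_k$ of the dyadic sequence from the introduction. And a curved arc is not close to a single line; so we cut $J_k$ into short pieces, follow a different rational line on the middle half of each piece, and interpolate in between. A density argument shows that halves are enough.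

\section{The $C^1$ curve in $\mathrm{SL}_3(\mathbb R)/\mathrm{SL}_3(\mathbb Z)$}\label{sec:C1}

We keep the notation of Section~\ref{sec:parabola} and put $\|\phi\|_{C^1}=\max(\|\phi\|,\|\phi'\|)$.

\subsection{Piecewise polynomial curves}

We need a class of curves that can be modified over a subinterval and to which Theorem~\ref{thm:shah} still applies. Let $\mathcal S$ be the set of $C^1$ functions on $[0,1]$ that are piecewise polynomial, with finitely many pieces, each of degree at least $2$. For $E\subset[0,1]$ put
\[
\Lambda_t(\phi,f,E)=\int_Ef(a_tx_\phi(s))\,ds .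
\]
If $P$ is a polynomial of degree at least $2$, an arc of the curve $(s,P(s))$ lies in no line: not in a vertical one since $s$ varies, and not in another since $P$ is not affine. Cutting $E$ at the break points of $\phi$ and applying Theorem~\ref{thm:shah} to each part, we get
\begin{equation}\label{eq:shahS}
\Lambda_t(\phi,f,E)\to|E|\,\mu(f)\qquad\text{as }t\to\infty
\end{equation}
for $\phi\in\mathcal S$, $f\in C_c(X)$ and $E$ a finite union of intervals.

\begin{lemma}[flattening]\label{lem:flat}
Let $\phi\in C^1([0,1])$ be piecewise polynomial, $J\subset[0,1]$ a closed interval and $\epsilon>0$. There are a piecewise polynomial $\psi\in C^1([0,1])$ with $\psi=\phi$ off $J$ and $\|\psi-\phi\|_{C^1}\le\epsilon$, and a subdivision of $J$ into finitely many intervals of equal length, such that on the concentric middle half of each of them $\psi$ equals an affine function with rational coefficients.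
\end{lemma}

\begin{proof}
The derivative $\phi'$ is continuous and piecewise polynomial, so it has a Lipschitz constant $M$. Subdivide $J$ into intervals $[b_i,b_i+\ell]$. Choose a rational $\alpha_i$ with $|\alpha_i-\phi'(b_i)|\le\ell$ and then a rational $\beta_i$ such that $L_i(s)=\alpha_is+\beta_i$ satisfies $|L_i(b_i)-\phi(b_i)|\le\ell^2$. On $[b_i,b_i+\ell]$ we have $|L_i'-\phi'|\le\ell+M\ell$ and, integrating from $b_i$, $|L_i-\phi|\le\ell^2+(M+1)\ell^2$.

Let $h(r)=3r^2-2r^3$; then $h(0)=0$, $h(1)=1$, and $h'(r)=6r(1-r)$ vanishes at $0$ and $1$ and lies in $[0,\frac32]$ on $[0,1]$. Define $\chi(r)=h(4r)$ on $[0,\frac14]$, $\chi=1$ on $[\frac14,\frac34]$ and $\chi(r)=h(4(1-r))$ on $[\frac34,1]$. This function is $C^1$ and piecewise polynomial, with $0\le\chi\le1$, $|\chi'|\le6$, and $\chi=\chi'=0$ at $0$ and $1$. Put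
\[
\psi(s)=\phi(s)+\chi\Bigl(\frac{s-b_i}\ell\Bigr)\bigl(L_i(s)-\phi(s)\bigr)\qquad\text{on }[b_i,b_i+\ell]
\]
and $\psi=\phi$ off $J$. At each subdivision point $\psi$ and $\psi'$ agree with $\phi$ and $\phi'$, so $\psi$ is $C^1$, and $\psi=L_i$ on the middle half. Finally $|\psi-\phi|\le(M+2)\ell^2$ and
\[
|\psi'-\phi'|\le\frac6\ell(M+2)\ell^2+(M+1)\ell=(7M+13)\ell ,
\]
and both bounds are at most $\epsilon$ for small $\ell$.
\end{proof}

\subsection{The construction}

Call $[(j-1)2^{-d},j2^{-d}]$, $1\le j\le2^d$, the dyadic intervals of level $d$. Let $J_1,J_2,\dots$ list those of level $1$, then those of level $2$, and so on; thus $|J_k|\to0$. Let $f_1,f_2,\dots$ be dense in $C_c(X)$. Start with $\varphi_0(s)=s^2\in\mathcal S$, $S_0=0$, $\varepsilon_0=1$. Given $\varphi_{k-1}\in\mathcal S$, $S_{k-1}$ and $\varepsilon_{k-1}$, make the following choices in this order; each depends on the earlier ones.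

\begin{enumerate}
\item[(1)] \emph{Wait for equidistribution.} By \eqref{eq:shahS}, choose $T_k\ge S_{k-1}$ such that for all $t\ge T_k$, all $j\le k$ and all dyadic intervals $D$ of level at most $k$,
\begin{equation}\label{eq:wait}
\bigl|\Lambda_t(\varphi_{k-1},f_j,D\setminus J_k)-|D\setminus J_k|\,\mu(f_j)\bigr|\le\frac1k .
\end{equation}
\item[(2)] \emph{Fix an invisible size.} Let $\varepsilon_k=\min(\varepsilon_{k-1}/2,\ 2^{-k}e^{-3T_k})$.
\item[(3)] \emph{Flatten.} Let $\psi_k$ be given by Lemma~\ref{lem:flat} for $(\varphi_{k-1},J_k,\varepsilon_k/2)$. Let $C_k\subset J_k$ be the union of the middle halves, $L_i(s)=\alpha_is+\beta_i$ the affine functions, $q_k\ge1$ a common denominator of all $\alpha_i$ and $\beta_i$, and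
\[
H_k=2q_k\bigl(1+\max_i|\alpha_i|\bigr),\qquad R_k=\log(kH_k).
\]
The number $R_k$ bounds the time that the rational lines need to produce a short vector.
\item[(4)] \emph{Fix the length of the excursion.} Let $S_k=\max(T_k+1,\ kR_k)$. Then $S_k\ge\log H_k$.
\item[(5)] \emph{Restore curvature.} The function $\psi_k$ has affine pieces, so it is not in $\mathcal S$. With $J_k=[a,b]$ let $\theta_k(s)=(s-a)^2(b-s)^2$ on $J_k$ and $\theta_k=0$ elsewhere; this is a $C^1$ function. Choose $\eta_k>0$ with
\[
\eta_k\|\theta_k\|_{C^1}\le\frac{\varepsilon_k}2,\qquad e^{2S_k}H_k\,\eta_k\|\theta_k\|\le\frac1k,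
\]
and such that the coefficient of $s^4$ in $\psi_k+\eta_k\theta_k$ is nonzero on each piece inside $J_k$. This coefficient is $\eta_k$ plus the corresponding coefficient of $\psi_k$, so the last condition excludes finitely many values. Put $\varphi_k=\psi_k+\eta_k\theta_k$.
\end{enumerate}

The pieces of $\varphi_k$ inside $J_k$ have degree at least $4$, and $\varphi_k=\varphi_{k-1}$ off $J_k$; so $\varphi_k\in\mathcal S$ and the induction continues. Since $\|\varphi_k-\varphi_{k-1}\|_{C^1}\le\varepsilon_k\le2^{-k}$, the functions $\varphi_k$ converge in $C^1([0,1])$ to some $\varphi$. Since the $\varepsilon_l$ at least halve at each step,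
\begin{equation}\label{eq:tail}
\|\varphi-\varphi_k\|\le\sum_{l>k}\varepsilon_l\le2\varepsilon_{k+1}\le2^{-k}e^{-3T_{k+1}}\le2^{-k}e^{-3S_k}.
\end{equation}
Also $T_{k+1}\ge S_k\ge T_k+1$, so the windows $[T_k,T_{k+1}]$ cover $[T_1,\infty)$ and $S_k\to\infty$.

\subsection{Equidistribution}

In the window $[T_k,T_{k+1}]$ we give up all information over $J_k$, which is short, and compare $\varphi$ with $\varphi_{k-1}$ elsewhere. Fix $f=f_j$ and a dyadic interval $D$, let $k$ be at least $j$ and the level of $D$, and let $t\in[T_k,T_{k+1}]$. For $s\notin J_k$ we have $\varphi(s)=\varphi_{k-1}(s)+(\varphi-\varphi_k)(s)$, and $e^{3t}|\varphi-\varphi_k|\le2^{-k}$ by \eqref{eq:tail}. By \eqref{eq:perturb},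
\[
|\Lambda_t(\varphi,f,D\setminus J_k)-\Lambda_t(\varphi_{k-1},f,D\setminus J_k)|\le\sup_{|r|\le2^{-k}}\omega_f(u(0,r)).
\]
The part over $J_k$ satisfies $|\Lambda_t(\varphi,f,D\cap J_k)-|D\cap J_k|\mu(f)|\le2|J_k|\,\|f\|$. Together with \eqref{eq:wait},
\[
\bigl|\Lambda_t(\varphi,f,D)-|D|\mu(f)\bigr|\le2|J_k|\,\|f\|+\sup_{|r|\le2^{-k}}\omega_f(u(0,r))+\frac1k ,
\]
which tends to $0$ as $k\to\infty$. So \eqref{eq:weighted} holds for $x=x_\varphi$, $w=\mathbf 1_D$ and $f=f_j$. Indicators of dyadic intervals span a dense subspace of $L^1([0,1])$, and Lemma~\ref{lem:density} gives conclusion (i).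

\subsection{Escape}

Let $s\in C_k$ lie in the middle half on which $\psi_k=L_i$. Take $n_0=q_k\beta_i\in\mathbb Z$ and $n=(q_k\alpha_i,-q_k)\in\mathbb Z^2\setminus\{0\}$ in \eqref{eq:vectors3}, with $\xi=(s,\varphi(s))$. Then $n_0+n\cdot\xi=q_k(L_i(s)-\varphi(s))$, so $a_tx_\varphi(s)$ contains the nonzero vector
\[
\bigl(e^{2t}q_k(L_i(s)-\varphi(s)),\ e^{-t}n\bigr).
\]
Here $\varphi(s)-L_i(s)=\eta_k\theta_k(s)+(\varphi-\varphi_k)(s)$. By step (5), \eqref{eq:tail} and $q_k\le H_k\le e^{S_k}$, for $t\le S_k$ the first coordinate has absolute value at most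
\[
e^{2S_k}H_k\eta_k\|\theta_k\|+2^{-k}H_ke^{-S_k}\le\frac1k+2^{-k}\le\frac2k .
\]
For $t\ge R_k$ the other two coordinates have absolute value at most $e^{-t}H_k\le1/k$. Since $R_k/S_k\le1/k$, Lemma~\ref{lem:short} shows that $x_\varphi(s)$ escapes in mean whenever $s$ lies in infinitely many $C_k$.

It remains to show that almost every $s$ does. Let $C^{(d)}$ be the union of the sets $C_k$ over those $k$ for which $J_k$ has level $d$. Each level contains finitely many $k$, so we must show that $E=[0,1]\setminus\bigcup_{d\ge d_0}C^{(d)}$ is null for every $d_0$. If $|E|>0$, the Lebesgue density theorem gives a point $s\in E$ with $|[s-r,s+r]\setminus E|=o(r)$ as $r\to0$. For each $d$ the point $s$ lies in some $J_k$ of level $d$, hence in one of the subdivision intervals $\Delta_d$ of step $k$, of length $r_d\le2^{-d}$. For $d\ge d_0$ the middle half of $\Delta_d$ lies in $[s-r_d,s+r_d]\setminus E$ and has measure $r_d/2$, a contradiction. This proves conclusion (ii) and Theorem~\ref{thm:C1}. \qed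

\begin{remark}\label{rem:C2}
The flattening step is small in $C^1$ but cannot be made small in $C^2$: on the middle halves $\psi_1''=0$, while $\varphi_0''=2$. A smooth counterexample needs another device.
\end{remark}

\section{Smooth curves in a product of two copies of $\mathrm{SL}_2(\mathbb R)/\mathrm{SL}_2(\mathbb Z)$}\label{sec:smooth}

Let $Z=\mathrm{SL}_2(\mathbb R)/\mathrm{SL}_2(\mathbb Z)$, with invariant probability measure $m$ and identity coset $o$, so that $X=Z\times Z$ and $\mu=m\times m$. Conjugation $g\mapsto g_{-t}gg_t$ multiplies the upper right entry by $e^{-t}$, the lower left entry by $e^t$, and fixes the diagonal. Hence $g_tu(y)g_{-t}=u(e^ty)$ and $U^+=\{(u(s),u(y))\}\cong\mathbb R^2$. The lattice $g_tu(y)o$ consists of the vectors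
\begin{equation}\label{eq:vectors2}
\bigl(e^{t/2}(qy-p),\ e^{-t/2}q\bigr),\qquad p,q\in\mathbb Z .
\end{equation}

In the product, escape of the second coordinate forces escape of the point. By \eqref{eq:vectors2}, the orbit $g_tu(y)o$ stays in the cusp roughly from time $2\log q$ to time $2\log\frac1{|qy-p|}$, so it escapes in mean when $y$ has extremely good rational approximations. We want $\varphi(s)$ to be such a number for a set $K$ of parameters of positive measure, and we get this from a smooth function all of whose variation happens in the gaps of a fat Cantor set $K$. The price is that equidistribution of $g_tu(\varphi(s))o$ over $K$ has to be proved by hand; we obtain it by choosing most ``digits'' of $\varphi$ at random. The first factor only serves to turn the map $s\mapsto u(\varphi(s))$ into an embedded curve, and it decouples from the second because it moves faster.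

The dynamical input is the Howe--Moore theorem: if a unitary representation $\pi$ of $\mathrm{SL}_2(\mathbb R)$ has no nonzero invariant vector, then $\langle\pi(g)v,w\rangle\to0$ as $g$ leaves compact sets. It applies to the functions of mean zero in $L^2(Z,m)$, because the action on $Z$ is transitive. It follows that $g_t$ is mixing, $\int F(g_tz)\Theta(z)\,dm\to m(F)m(\Theta)$ for $F,\Theta\in L^2(m)$, and that the horocycle flow $u(r)$ is ergodic, since an invariant function $v$ of mean zero has $\|v\|_2^2=\langle\pi(u(r))v,v\rangle\to0$.

\subsection{Translates of horocycle arcs}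

\begin{lemma}\label{lem:A}
Let $F\in C_c(Z)$.
\begin{enumerate}
\item[(i)] For compact $Q\subset Z$, $\ \sup_{z\in Q}\bigl|\int_0^1F(g_tu(r)z)\,dr-m(F)\bigr|\to0$ as $t\to\infty$.
\item[(ii)] For $w\in L^1(\mathbb R)$, $\ \int w(y)F(g_tu(y)o)\,dy\to m(F)\int w$ as $t\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Mixing concerns densities on $Z$, so we thicken the arc in the directions that $g_t$ does not expand. Let $P$ be the group of lower triangular matrices in $\mathrm{SL}_2(\mathbb R)$ with positive diagonal and let $B\subset P$ be a compact neighborhood of $\mathrm{Id}$. For $b\in B$ and $t\ge0$ the matrix $g_tbg_{-t}$ has the diagonal of $b$ and lower left entry multiplied by $e^{-t}$. Hence $e(B):=\sup\{\omega_F(g_tbg_{-t}):b\in B,\ t\ge0\}$ tends to $0$ as $B$ shrinks to $\mathrm{Id}$. Since $g_tbu(r)z=(g_tbg_{-t})\,g_tu(r)z$, the integral $\int_0^1F(g_tu(r)z)\,dr$ is within $e(B)$ of the average of $F(g_tbu(r)z)$ over $(b,r)\in B\times[0,1]$ for the measure $d_lb\,dr$, where $d_lb$ is left Haar measure on $P$.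

The map $(b,r)\mapsto bu(r)$ is a diffeomorphism from $P\times\mathbb R$ onto the open set of matrices with positive upper left entry. Haar measure $dg$ on the unimodular group $\mathrm{SL}_2(\mathbb R)$ pulls back to a measure invariant under left multiplication in $P$ and translation in $r$, hence to a multiple of $d_lb\,dr$. Normalize $dg$ so that it induces $m$, and let $\theta$ be the indicator function of $Bu([0,1])$ divided by its measure. For $z=h\,\mathrm{SL}_2(\mathbb Z)$ the average equals
\[
\int F(g_tgz)\theta(g)\,dg=\int_ZF(g_ty)\Theta_z(y)\,dm(y),\qquad\Theta_z(go)=\sum_{\gamma\in\mathrm{SL}_2(\mathbb Z)}\theta(g\gamma h^{-1}).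
\]
The probability density $\Theta_z$ does not depend on the representative $h$. The map $h\mapsto\theta(\,\cdot\,h^{-1})$ is continuous into $L^1(dg)$, and summation over $\gamma$ does not increase $L^1$ norms; so $z\mapsto\Theta_z$ is continuous into $L^1(m)$ and $\{\Theta_z:z\in Q\}$ is compact. The functionals $\Theta\mapsto\int F(g_ty)\Theta\,dm-m(F)m(\Theta)$ on $L^1(m)$ have norm at most $2\|F\|$ and tend to $0$ on the dense subspace $L^2(m)$, so they tend to $0$ uniformly on compact subsets of $L^1(m)$. Thus the $\limsup$ of the quantity in (i) is at most $e(B)$, for every $B$.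

(ii) By Lemma~\ref{lem:density} we may take $w=\mathbf 1_{[c,c+e^\lambda]}$. Since $u(c+e^\lambda r)=g_\lambda u(r)g_{-\lambda}u(c)$,
\[
e^{-\lambda}\int_c^{c+e^\lambda}F(g_tu(y)o)\,dy=\int_0^1F\bigl(g_{t+\lambda}u(r)\,g_{-\lambda}u(c)o\bigr)\,dr ,
\]
and (i) applies to the single point $g_{-\lambda}u(c)o$.
\end{proof}

We need a version for arcs of shrinking length $e^{-\sigma}$, uniform in their position. The base point $g_\sigma u(c)o$ in the last display may then be deep in the cusp. For $c=0$ and $0\le y\le e^{-\sigma}$ the vector $(e^{t/2}y,e^{-t/2})$ is short whenever $t=\alpha\sigma$ with $0<\alpha<2$ and $\sigma$ large, so one has to wait at least until time about $2\sigma$. Waiting until $3\sigma$ is enough.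

\begin{lemma}\label{lem:B}
For $F\in C_c(Z)$,
\[
\beta_F(\sigma):=\sup_{c\in\mathbb R,\ t\ge3\sigma}\Bigl|\int_0^1F\bigl(g_tu(c+e^{-\sigma}r)o\bigr)\,dr-m(F)\Bigr|\to0\qquad\text{as }\sigma\to\infty .
\]
\end{lemma}

\begin{proof}
We show that at a time $t'$ slightly before $t$ most of the arc lies in a fixed compact set, and apply Lemma~\ref{lem:A}(i) to unit pieces of the arc from then on. Fix $R>0$ and $\kappa\in(0,1)$, and put $\delta=e^{-\sigma}$, $t'=t-R$; then $t'\ge3\sigma-R$, which is positive for large $\sigma$. The integral equals $\frac1\delta\int_c^{c+\delta}F(g_tu(y)o)\,dy$. Replacing $y$ by $y+e^{-t'}r$ in the integrand, with $0\le r\le1$, changes it by at most $2\|F\|e^{-t'}/\delta\le2\|F\|e^{R-2\sigma}$. Since $g_tu(y+e^{-t'}r)=g_Ru(r)\,g_{t'}u(y)$, averaging over $r$ shows that the integral is within $2\|F\|e^{R-2\sigma}$ of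
\begin{equation}\label{eq:Bavg}
\frac1\delta\int_c^{c+\delta}\Bigl(\int_0^1F\bigl(g_Ru(r)\,g_{t'}u(y)o\bigr)\,dr\Bigr)dy .
\end{equation}

Now count the $y\in[c,c+\delta]$ with $g_{t'}u(y)o\notin Q_\kappa$. By \eqref{eq:vectors2} there is then $(p,q)\ne0$ with $|qy-p|<\kappa e^{-t'/2}$ and $|q|<\kappa e^{t'/2}$. The first bound is less than $1$, so $q\neq0$, and we may take $q\ge1$. For fixed $q$, the integer $p$ lies in $[qc-1,qc+q\delta+1]$, which leaves at most $q\delta+3$ choices, and each choice confines $y$ to an interval of length $2\kappa e^{-t'/2}/q$. Using $\sum_{q<L}1/q\le1+\log L$ for $L\ge 1$, the measure of these $y$ is at most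
\[
\sum_{1\le q<\kappa e^{t'/2}}(q\delta+3)\,\frac{2\kappa e^{-t'/2}}q\le2\kappa^2\delta+6\kappa e^{-t'/2}\Bigl(1+\frac{t'}2\Bigr).
\]
Their proportion in $[c,c+\delta]$ is at most $2\kappa^2+6\kappa e^{\sigma-t'/2}(1+t'/2)$. The hypothesis $t\ge3\sigma$ gives $\sigma\le(t'+R)/3$, so $\sigma-t'/2\le R/3-t'/6$, and the second term tends to $0$ as $\sigma\to\infty$, uniformly in $c$ and $t\ge3\sigma$. For these $y$ the inner integral in \eqref{eq:Bavg} is within $2\|F\|$ of $m(F)$. Therefore
\[
\limsup_{\sigma\to\infty}\beta_F(\sigma)\le\sup_{z\in Q_\kappa}\Bigl|\int_0^1F(g_Ru(r)z)\,dr-m(F)\Bigr|+4\kappa^2\|F\| .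
\]
Let $R\to\infty$, using Lemma~\ref{lem:A}(i), and then $\kappa\to0$.
\end{proof}

\subsection{Reduction to the second factor}

A shift of the parameter by $e^{-2t}$ moves the first coordinate of $a_t(u(s),u(\varphi(s)))x_0$ by a unit amount along a horocycle and the second by $O(e^{-t})$. This is where the different speeds, and the Lipschitz continuity of $\varphi$, are used.

\begin{lemma}\label{lem:C}
Let $\varphi\in C^1(\mathbb R)$ satisfy
\begin{equation}\label{eq:second}
\int_0^1w(s)F\bigl(g_tu(\varphi(s))o\bigr)\,ds\to m(F)\int_0^1w\qquad\text{for all }w\in L^1([0,1]),\ F\in C_c(Z).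
\end{equation}
Then \eqref{eq:weighted} holds for $x(s)=(u(s),u(\varphi(s)))x_0$, for all $w\in L^1([0,1])$ and $f\in C_c(X)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:density} and the Stone--Weierstrass theorem we may take $w\in C_c((0,1))$ and $f(z_1,z_2)=F_1(z_1)F_2(z_2)$ with $F_1,F_2\in C_c(Z)$. Let
\[
D_t=\int_{\mathbb R}w(s)\,F_1(g_{2t}u(s)o)\,F_2\bigl(g_tu(\varphi(s))o\bigr)\,ds .
\]
Fix $R>0$. For $r\in[0,R]$ substitute $s'=s+e^{-2t}r$ for $s$; this does not change $D_t$. We have
\[
g_{2t}u(s')=u(r)\,g_{2t}u(s),\qquad g_tu(\varphi(s'))=u\bigl(e^t(\varphi(s')-\varphi(s))\bigr)\,g_tu(\varphi(s)).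
\]
For large $t$ only $s\in[-1,1]$ contribute, and $|e^t(\varphi(s')-\varphi(s))|\le\Lambda Re^{-t}$, where $\Lambda$ is a Lipschitz constant of $\varphi$ on $[-1,2]$. By uniform continuity of $w$ and $F_2$, averaging over $r\in[0,R]$ gives
\[
D_t=\int w(s)\,F_1^R(g_{2t}u(s)o)\,F_2\bigl(g_tu(\varphi(s))o\bigr)\,ds+o(1),\qquad F_1^R(z)=\frac1R\int_0^RF_1(u(r)z)\,dr .
\]
Consequently
\[
\Bigl|D_t-m(F_1)\int w(s)F_2\bigl(g_tu(\varphi(s))o\bigr)ds\Bigr|\le\|w\|\,\|F_2\|\int_0^1\bigl|F_1^R-m(F_1)\bigr|(g_{2t}u(s)o)\,ds+o(1).
\]
The function $|F_1^R-m(F_1)|-|m(F_1)|$ lies in $C_c(Z)$, so by Lemma~\ref{lem:A}(ii) the last integral tends to $\|F_1^R-m(F_1)\|_{L^1(m)}$ as $t\to\infty$. This norm tends to $0$ as $R\to\infty$, by the mean ergodic theorem for the horocycle flow. With \eqref{eq:second} we get $D_t\to m(F_1)m(F_2)\int w$.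
\end{proof}

\subsection{A fat Cantor set and a random smooth function}

Fix $\varepsilon\in(0,1)$ and put, for $k\ge1$,
\[
\tau_k=k!,\qquad\delta_k=e^{-\tau_k},\qquad N_k=(k!)^2,\qquad\varepsilon_k=\varepsilon2^{-k},\qquad q_k=\lceil1/\delta_k\rceil .
\]
Since $\delta_{l+1}\le\delta_l/e$, we have $\sum_{l\ge k}\delta_l\le2\delta_k$.

\emph{The set $K$.} Let $\mathcal P_0=\{[0,1]\}$. Given $\mathcal P_{k-1}$, divide each $I'\in\mathcal P_{k-1}$ into $k^2$ equal \emph{cells}; the \emph{children} of $I'$ are the closed intervals concentric with the cells and of length $1-\varepsilon_k$ times the length of a cell. Let $\mathcal P_k$ be the set of all children. It consists of $N_k$ disjoint intervals of equal length, whose union $K_k$ has measure $\prod_{l\le k}(1-\varepsilon_l)\ge1-\varepsilon$. The set $K=\bigcap_kK_k\subset(0,1)$ is compact and $|K|\ge1-\varepsilon$. The sets $K\cap I$, $I\in\mathcal P_k$, are translates of each other, so $|K\cap I|=|K|/N_k$. For $s\in K$ let $I_k(s)\in\mathcal P_k$ be the interval containing $s$.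

\emph{The function $\varphi_1$.} A cell of level $k$ has length $|K_{k-1}|/N_k$, so on each side of its child it leaves a margin of length at least $r_k=\varepsilon_k(1-\varepsilon)/(2N_k)$. Rescaling a fixed smooth step function, choose for $I\in\mathcal P_k$ a function $\chi_I\in C_c^\infty(\mathbb R)$ supported in the interior of the cell of $I$, with $0\le\chi_I\le1$, $\chi_I=1$ on $I$, and $\|\chi_I^{(i)}\|\le C_ir_k^{-i}$, where $C_i$ depends only on $i$. For any numbers $\xi_I\in[0,1]$ put
\[
\varphi_1=\sum_{k\ge1}\delta_k\sum_{I\in\mathcal P_k}\xi_I\chi_I .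
\]
The supports at level $k$ are disjoint, so the $i$-th derivative of the $k$-th term is bounded by $C_i\delta_kr_k^{-i}$. This is $e^{-k!}\bigl(2^k(k!)^2\bigr)^i$ times a constant depending on $i$ and $\varepsilon$, which is summable in $k$. Hence $\varphi_1\in C^\infty(\mathbb R)$. On $K$,
\[
\varphi_1(s)=\sum_{k\ge1}\delta_k\,\xi_{I_k(s)} .
\]
For $I\in\mathcal P_k$ with ancestors $I_1\supset\dots\supset I_k=I$ let $c_I=\sum_{l\le k}\delta_l\xi_{I_l}$, and let $c_{[0,1]}=0$. Then
\begin{equation}\label{eq:digits}
0\le\varphi_1(s)-c_{I_k(s)}\le2\delta_{k+1}\qquad(s\in K).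
\end{equation}

\emph{The digits $\xi_I$.} Call $I\in\mathcal P_k$ \emph{bad} if it is among the first $k$, from the left, of the $k^2$ children of its parent, and \emph{good} otherwise. For good $I$ let the $\xi_I$ be independent random variables, uniform in $[0,1]$. For bad $I\in\mathcal P_k$ with parent $I'$ define $\xi_I\in[0,1]$, level by level, by requiring that $c_I=c_{I'}+\delta_k\xi_I$ be the smallest element of $q_k^{-1}\mathbb Z\cap[c_{I'},c_{I'}+\delta_k]$; this set is nonempty because $1/q_k\le\delta_k$. A bad digit is thus a Borel function of the good digits of lower levels.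

The parameters balance four requirements. The proportion $1/k$ of bad children tends to $0$, for equidistribution, and has divergent sum, for escape. The ratio $\tau_{k+1}/\tau_k$ tends to infinity, so that excursions dominate the past. The number $N_k$ of intervals must exceed the length of the time window $[3\tau_k,3\tau_{k+1}]$ by a summable factor, so that a law of large numbers holds at all times in the window. And $\delta_k$ must decay faster than every power of $1/N_k$, for smoothness.

\subsection{Equidistribution over $K$}

\begin{proposition}\label{prop:K}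
Almost surely, $\int_Kw(s)F(g_tu(\varphi_1(s))o)\,ds\to m(F)\int_Kw$ as $t\to\infty$, for all $w\in L^1(K)$ and $F\in C_c(Z)$.
\end{proposition}

\begin{proof}
The indicators of the sets $K\cap I_0$, $I_0\in\bigcup_j\mathcal P_j$, span a dense subspace of $L^1(K)$, since the lengths of the intervals tend to $0$. By Lemma~\ref{lem:density} and a countable intersection of almost sure events, it suffices to fix $I_0\in\mathcal P_j$, $F\in C_c(Z)$ and $\epsilon>0$, and to show that almost surely the average $V(t)$ of $F(g_tu(\varphi_1(s))o)$ over $s\in K\cap I_0$ satisfies $\limsup_t|V(t)-m(F)|\le\epsilon$.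

Let $k>\max(j,2)$ and $t\in[3\tau_k,3\tau_{k+1}]$. In this window the digit of level $k$ is old enough for Lemma~\ref{lem:B}, the digit of level $k+1$ is visible, because $e^t\delta_{k+1}$ need not be small, and later digits are invisible. A bad digit of level $k+1$ depends on the digit of level $k$ above it and would spoil the application of Lemma~\ref{lem:B}, so we discard bad intervals of both levels.

\emph{Reduction to a finite average.} The $s\in K\cap I_0$ with $I_k(s)$ or $I_{k+1}(s)$ bad have relative measure at most $\frac1k+\frac1{k+1}\le\frac2k$, so $V(t)$ is within $4\|F\|/k$ of the average over the remaining $s$. By \eqref{eq:digits}, $0\le e^t(\varphi_1(s)-c_{I_{k+1}(s)})\le\rho_k:=2e^{3(k+1)!-(k+2)!}$, and $\rho_k\to0$. Since $g_tu(y+y')=u(e^ty')g_tu(y)$, replacing $\varphi_1(s)$ by $c_{I_{k+1}(s)}$ changes the average by at most $\sup_{0\le r\le\rho_k}\omega_F(u(r))$. All intervals of level $k+1$ carry the same mass, and all intervals of level $k$ have the same number of good children. So $V(t)=\overline W(t)+o(1)$ as $k\to\infty$, uniformly in $t$ and in the digits, where $\overline W(t)$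 is the average, over the good $I\in\mathcal P_k$ with $I\subset I_0$, of
\[
W_I(t)=\text{average over the good children $J$ of $I$ of }F\bigl(g_tu(c_{I'}+\delta_k\xi_I+\delta_{k+1}\xi_J)o\bigr),
\]
with $I'$ the parent of $I$.

\emph{A fixed time.} Condition on the good digits of levels at most $k-1$. Then all $c_{I'}$ are constants, and the good digits of levels $k$ and $k+1$ are still independent and uniform. Different $W_I(t)$ involve disjoint sets of these digits, so they are conditionally independent, and $|W_I(t)|\le\|F\|$. To compute the conditional mean of a term of $W_I(t)$, integrate over $\xi_I$ first: by Lemma~\ref{lem:B} with $\sigma=\tau_k$ and $c=c_{I'}+\delta_{k+1}\xi_J$, the result is within $\beta_F(\tau_k)$ of $m(F)$. So the conditional mean of $\overline W(t)$ is within $\beta_F(\tau_k)$ of $m(F)$. The number of intervals $I$ is $\frac{N_k}{N_j}(1-\frac1k)\ge\frac{N_k}{2N_j}$, so the conditional variance of $\overline W(t)$ is at most $2\|F\|^2N_j/N_k$. Chebyshev's inequality gives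
\[
\mathbb P\bigl(|\overline W(t)-m(F)|>\epsilon+\beta_F(\tau_k)\bigr)\le\frac{2\|F\|^2N_j}{\epsilon^2N_k}.
\]

\emph{All times.} Consider the grid of times $3\tau_k+i/k$, $i=0,1,\dots$, in the window. It has at most $3k(k+1)!+1$ points, and
\[
\sum_k\frac{3k(k+1)!+1}{(k!)^2}=\sum_k\Bigl(\frac{3k(k+1)}{k!}+\frac1{(k!)^2}\Bigr)<\infty .
\]
By the first Borel--Cantelli lemma, almost surely $|\overline W(t)-m(F)|\le\epsilon+\beta_F(\tau_k)$ at all grid points of the $k$-th window, for all large $k$. Every $t$ in the window is $t_0+r$ with $t_0$ a grid point and $0\le r\le1/k$, and $|W_I(t)-W_I(t_0)|\le\sup_{0\le r\le1/k}\omega_F(g_r)\to0$. The windows cover a half-line, so $\limsup_t|V(t)-m(F)|\le\epsilon$.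
\end{proof}

From now on the digits are fixed so that the conclusion of Proposition~\ref{prop:K} holds.

\subsection{Escape over $K$}

\begin{proposition}\label{prop:escape}
For almost every $s\in K$ the point $u(\varphi_1(s))o$ escapes in mean under $g_t$.
\end{proposition}

\begin{proof}
An interval $I\in\mathcal P_k$ corresponds to a sequence of child indices $(i_1,\dots,i_k)$ with $1\le i_l\le l^2$, and has mass $1/N_k=\prod_{l\le k}l^{-2}$ for the normalized Lebesgue measure on $K$. So the child indices of $s$ are independent and uniform, and the events ``$I_k(s)$ is bad'' are independent of probability $1/k$. By the second Borel--Cantelli lemma, almost every $s\in K$ has $I_k(s)$ bad for infinitely many $k$.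

Let $I_k(s)$ be bad and $y=\varphi_1(s)$. Then $c_{I_k(s)}=p/q_k$ with $p\in\mathbb Z$, and $0\le q_ky-p\le2q_k\delta_{k+1}$ by \eqref{eq:digits}. The nonzero vector \eqref{eq:vectors2} with $q=q_k$ has second coordinate at most $1/k$ for $t\ge R_k:=2\log(kq_k)$ and first coordinate at most $1/k$ for
\[
t\le S_k:=2\log\frac1{2kq_k\delta_{k+1}}=2(k+1)!-2\log(2kq_k).
\]
Since $\log q_k\le k!+1$, we have $R_k\le2\,k!+2\log k+2$ and $S_k\ge2k\cdot k!-2\log(2k)-2$, so $S_k\to\infty$ and $R_k/S_k\to0$. Lemma~\ref{lem:short} applies.
\end{proof}

\begin{remark}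
Lemma~\ref{lem:A}(ii) cannot replace Proposition~\ref{prop:K}, because the image of Lebesgue measure on $K$ under $\varphi_1$ is singular. Indeed, $\varphi_1$ takes values in $[0,1]$, and the $y\in[0,1]$ lying within $2\delta_{k+1}$ of $q_k^{-1}\mathbb Z$ for infinitely many $k$ form a null set, as $\sum_k(q_k+1)\delta_{k+1}<\infty$.
\end{remark}

\subsection{The gaps of $K$, and the end of the proof}

Off $K$ the function $\varphi_1$ may be constant on an interval (it vanishes near $0$), and over such an interval \eqref{eq:second} fails. We add a small function that vanishes on $K$ and makes the derivative nonzero almost everywhere else.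

Enumerate the bounded components of $\mathbb R\setminus K$. On the $i$-th one, $(a,b)$, put $\kappa_0(s)=h_i\exp\bigl(-\frac1{(s-a)(b-s)}\bigr)$. Extended by zero this is a smooth function on $\mathbb R$; take $h_i>0$ so small that its $C^i$ norm is at most $2^{-i}$. Its derivative in $(a,b)$ is a positive multiple of $(b-s)-(s-a)$, which vanishes only at the midpoint. On the two unbounded components put $\kappa_0(s)=\exp(-1/\operatorname{dist}(s,K))$, whose derivative does not vanish there, and put $\kappa_0=0$ on $K$. The sum of these pieces converges in every $C^i$ norm, so $\kappa_0\in C^\infty(\mathbb R)$, and $\kappa_0'\ne0$ almost everywhere off $K$. The sets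
\[
E_\eta=\{s\notin K:\ \kappa_0'(s)\ne0,\ \varphi_1'(s)+\eta\kappa_0'(s)=0\},\qquad\eta\in\mathbb R,
\]
are pairwise disjoint, since $s\in E_\eta$ determines $\eta$. So at most countably many have positive measure. Choose $\eta$ with $|E_\eta|=0$ and let $\varphi=\varphi_1+\eta\kappa_0\in C^\infty(\mathbb R)$. Then $\varphi=\varphi_1$ on $K$ and $\varphi'\neq0$ almost everywhere off $K$.

\begin{proof}[Proof of Theorem~\ref{thm:smooth}]
We verify \eqref{eq:second}. Write $w\in L^1([0,1])$ as $w\mathbf 1_K+w\mathbf 1_{[0,1]\setminus K}$. The first part is handled by Proposition~\ref{prop:K}. For the second, the open set $\{s\in(0,1)\setminus K:\varphi'(s)\ne0\}$ has full measure in $[0,1]\setminus K$, and on each of its countably many components $\varphi$ is a diffeomorphism onto an interval. Changing variables on each component shows that $\varphi$ pushes $w\mathbf 1_{[0,1]\setminus K}\,ds$ to $\tilde w(y)\,dy$ with $\tilde w\in L^1(\mathbb R)$ of the same integral, and Lemma~\ref{lem:A}(ii) applies. So \eqref{eq:second} holds, and Lemmas~\ref{lem:C} and~\ref{lem:density} give conclusion (i).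

If $Q\subset X$ is compact, so is its projection $Q'$ to the second factor, and $a_t(u(s),u(\varphi(s)))x_0\in Q$ implies $g_tu(\varphi(s))o\in Q'$. Proposition~\ref{prop:escape} gives conclusion (ii). The non-generic points have positive $\nu$-measure because $|K|>0$ and $\rho>0$. The normalized volume over $K$ pushes forward to a measure absolutely continuous with respect to $\nu$, so its translates equidistribute by (i), and almost every point for it is non-generic by (ii).
\end{proof}

\begin{remark}
This construction cannot produce an analytic curve. On $K$ we have $\varphi'=0$: each $\chi_I'$ vanishes on $K$, and $\kappa_0\ge0$ attains its minimum at the points of $K$. An analytic function whose derivative vanishes on a set of positive measure is constant.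
\end{remark}

\section{What equidistribution does imply}\label{sec:positive}

We return to the general setting.

\subsection{Expanding, neutral and contracting directions}

Write $\operatorname{Ad}(a_t)=e^{tD}$, where $D$ is the adjoint of the generator of $a_t$, a derivation of $\mathfrak g$. If $D=D_s+D_n$ is the Jordan decomposition, then $e^{D_n}$ is the unipotent part of the semisimple operator $\operatorname{Ad}(a_1)$; so $e^{D_n}=1$, $D_n=0$, and $D$ is diagonalizable over $\mathbb C$. Let $\mathfrak g_\lambda\subset\mathfrak g\otimes\mathbb C$ be the eigenspaces of $D$; then $[\mathfrak g_\lambda,\mathfrak g_{\lambda'}]\subset\mathfrak g_{\lambda+\lambda'}$. Grouping the eigenvalues by the sign of their real part gives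
\[
\mathfrak g=\mathfrak u^+\oplus\mathfrak g^0\oplus\mathfrak u^- ,
\]
a sum of three subalgebras with $[\mathfrak g^0,\mathfrak u^\pm]\subset\mathfrak u^\pm$. Fix a norm on $\mathfrak g$. Since $\operatorname{Ad}(a_t)$ multiplies the component in $\mathfrak g_\lambda$ by $e^{\lambda t}$, of modulus $e^{t\operatorname{Re}\lambda}$, we have, as $t\to\infty$,
\begin{equation}\label{eq:Ad}
\operatorname{Ad}(a_{-t})v\to0\iff v\in\mathfrak u^+,\qquad\operatorname{Ad}(a_t)w\to0\ \text{ for }w\in\mathfrak u^-,
\end{equation}
and there is $C$ with $\|\operatorname{Ad}(a_t)v\|\le C\|v\|$ for all $v\in\mathfrak g^0$ and $t\in\mathbb R$. The last bound is where semisimplicity matters: for the unipotent flow $u(t)$ in $\mathrm{SL}_2(\mathbb R)$ all eigenvalues of $\operatorname{Ad}(u(t))$ are $1$, but the operators are unbounded.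

\begin{lemma}\label{lem:U}
$U^+=\exp\mathfrak u^+$, and $U^+$ is the connected Lie subgroup of $G$ with Lie algebra $\mathfrak u^+$.
\end{lemma}

\begin{proof}
For $v\in\mathfrak u^+$, $a_{-t}\exp(v)a_t=\exp(\operatorname{Ad}(a_{-t})v)\to\mathrm{Id}$, so $\exp\mathfrak u^+\subset U^+$. Conversely, let $g\in U^+$ and let $\mathcal V$ be an open neighborhood of $0$ in $\mathfrak g$ that $\exp$ maps diffeomorphically onto an open set. For $t\ge t_0$ we can write $a_{-t}ga_t=\exp v_t$ with $v_t\in\mathcal V$ continuous in $t$ and $v_t\to0$. For $r\ge0$ the vectors $v_{t_0+r}$ and $\operatorname{Ad}(a_{-r})v_{t_0}$ have the same exponential. The set of $r\geq0$ where they are equal contains $0$, is closed by continuity, and is open: near such an $r$ both vectors lie in $\mathcal V$, where $\exp$ is injective. So $\operatorname{Ad}(a_{-r})v_{t_0}=v_{t_0+r}\to0$, hence $v_{t_0}\in\mathfrak u^+$ by \eqref{eq:Ad}, and $g=\exp(\operatorname{Ad}(a_{t_0})v_{t_0})\in\exp\mathfrak u^+$. Finally, $U^+$ is a group by its definition, so it equals the group generated by $\exp\mathfrak u^+$, which is the connected Lie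 subgroup with Lie algebra $\mathfrak u^+$.
\end{proof}

\subsection{Ergodicity}

An $a_t$-invariant $L^2$ function is always invariant under the expanding and contracting directions, hence under the normal subgroup $N$ that they generate. This is not enough in general: for $G=\mathrm{SL}_2(\mathbb R)\times\mathbb R$, $\Gamma=\mathrm{SL}_2(\mathbb Z)\times\mathbb Z$, $a_t=(g_t,0)$, every function of the circle coordinate is invariant. In that example the translates of a measure on $U^+x_0$ stay in one fiber $Z\times\{\mathrm{pt}\}$ and do not equidistribute. The role of the hypothesis is to exclude such a factor, that is, to show that $N\Gamma$ is dense.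

\begin{proof}[Proof of Theorem~\ref{thm:measure}(a)]
\emph{Step 1: reduction to connected $G$.} Let $G^0$ be the identity component. It contains $a_t$ and, by Lemma~\ref{lem:U}, $U^+$. The orbits of $G^0$ on $X$ are open, so $G^0x_0$ is open and closed, and it carries all translates of $\nu$. For $f\in C_c(X\setminus G^0x_0)$ equidistribution gives $\mu(f)=0$. An invariant measure on a homogeneous space gives positive mass to nonempty open sets, so $X=G^0x_0$. Replacing $G$ by $G^0$ and $\Gamma$ by the stabilizer of $x_0$ in $G^0$, which is a lattice in $G^0$, we may assume that $G$ is connected and $x_0=\Gamma$.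

\emph{Step 2: the groups $N$ and $H$.} Let $\mathfrak n$ be the subalgebra generated by $\mathfrak u^+$ and $\mathfrak u^-$. It is stable under $\operatorname{ad}\mathfrak u^\pm$, being a subalgebra that contains $\mathfrak u^\pm$, and under $\operatorname{ad}\mathfrak g^0$, which acts by derivations preserving $\mathfrak u^\pm$. So $\mathfrak n$ is an ideal, and since $G$ is connected the connected subgroup with Lie algebra $\mathfrak n$ is normal. Let $N$ be its closure, a closed normal subgroup containing $U^+$. Then $N\Gamma$ is a subgroup, and $H=\overline{N\Gamma}$ is a closed subgroup.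

\emph{Step 3: $H=G$.} Let $\pi:X\to G/H$ be the equivariant projection, $\mu'=\pi_*\mu$ and $p=\pi(x_0)$. Since $U^+\subset H$, we have $\pi(U^+x_0)=\{p\}$. For $h\in C_c(G/H)$ the function $h\circ\pi$ is bounded and continuous, so
\[
h(a_tp)=\int h(\pi(a_tx))\,d\nu(x)\to\mu'(h).
\]
Applying this to $h$ and $h^2$ gives $\mu'(h^2)=\mu'(h)^2$, so $h$ is $\mu'$-almost everywhere constant. The measure $\mu'$ is $G$-invariant and so gives positive mass to nonempty open sets. If $G/H$ had two points, a function $h$ equal to $1$ near one and $0$ near the other would not be almost everywhere constant. Hence $H=G$.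

\emph{Step 4: invariance under $N$.} Let $G$ act on $L^2(\mu)$ by $(gf)(x)=f(g^{-1}x)$; this action is unitary and strongly continuous. Let $f$ be fixed by all $a_t$. For $g\in G$,
\[
\|gf-f\|_2=\|ga_tf-a_tf\|_2=\|a_{-t}ga_tf-f\|_2 .
\]
By \eqref{eq:Ad}, $a_{-t}ga_t\to\mathrm{Id}$ as $t\to\infty$ if $g\in\exp\mathfrak u^+$, and as $t\to-\infty$ if $g\in\exp\mathfrak u^-$; in both cases $gf=f$. The stabilizer of $f$ is a closed subgroup whose Lie algebra contains $\mathfrak u^+$ and $\mathfrak u^-$, hence $\mathfrak n$; so it contains $N$.

\emph{Step 5: $f$ is constant.} Density of $N\Gamma$ can be used only on continuous functions, so we smooth $f$. For $\varrho\in C_c(G)$ let $f_\varrho=\int\varrho(h)\,hf\,dh$. The lift $\tilde f$ of $f$ to $G$ is locally integrable, and $G$ is unimodular since it has a lattice; so the lift of $f_\varrho$ is $\tilde f_\varrho(g)=\int\varrho(gh^{-1})\tilde f(h)\,dh$, which is continuous. For $n\in N$, normality gives $nf_\varrho=\int\varrho(h)\,h(h^{-1}nh)f\,dh=f_\varrho$ in $L^2(\mu)$, and by continuity this holds at every point. Then, for $g\in G$, $n\in N$, $\gamma\in\Gamma$,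
\[
\tilde f_\varrho(gn\gamma)=f_\varrho\bigl((gng^{-1})\,g\Gamma\bigr)=\tilde f_\varrho(g).
\]
By continuity $\tilde f_\varrho$ is right invariant under $\overline{N\Gamma}=G$, so $f_\varrho$ is constant. As $\varrho$ runs through an approximate identity, $f_\varrho\to f$ in $L^2(\mu)$, so $f$ is constant.
\end{proof}

\subsection{Convergence in measure}

\begin{proof}[Proof of Theorem~\ref{thm:measure}(b) and of the last assertion]
Let $f\in C_c(X)$, $M>0$ and $f_M=A_Mf-\mu(f)$. A long time average is nearly unchanged if $f$ is first averaged over a time $M$: we have $A_TA_Mf(x)=\frac1M\int_0^M\frac1T\int_r^{T+r}f(a_tx)\,dt\,dr$, and the inner average differs from $A_Tf(x)$ by at most $2r\|f\|/T$. Hence $|A_Tf-\mu(f)-A_Tf_M|\le2M\|f\|/T$, and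
\[
\int|A_Tf-\mu(f)|\,d\nu\le\frac1T\int_0^T\!\!\int|f_M|(a_tx)\,d\nu(x)\,dt+\frac{2M\|f\|}T .
\]
The function $|f_M|$ is bounded and continuous, so by equidistribution the right side tends to $\int|f_M|\,d\mu$ as $T\to\infty$. By part (a) and the mean ergodic theorem, $\int|f_M|\,d\mu\to0$ as $M\to\infty$. So $A_Tf\to\mu(f)$ in $L^1(\nu)$, hence in $\nu$-measure, and since $|A_Tf-\mu(f)|\le2\|f\|$, in $L^p(\nu)$ for every finite $p$.

Let $f_1,f_2,\dots$ be dense in $C_c(X)$ and choose $T_n\ge n$ with $\int|A_{T_n}f_j-\mu(f_j)|\,d\nu\le2^{-n}$ for all $j\le n$. For each $j$ the series $\sum_n|A_{T_n}f_j-\mu(f_j)|$ has finite integral, so its terms tend to $0$ almost everywhere. At a point where this holds for all $j$, the bound $|A_Tf-A_Tf_j|\le\|f-f_j\|$ extends the convergence to all $f\in C_c(X)$.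
\end{proof}

\begin{remark}
The assumption that $\nu$ lives on $U^+x_0$ is used only for part (a), and it cannot be dropped. In the example $X=Z\times\mathbb R/\mathbb Z$ above, the translates of $\nu=\mu$ equidistribute, $\mu$ is not ergodic, and for $f(z,\vartheta)=F(z)h(\vartheta)$ the averages $A_Tf$ tend in $L^1(\mu)$ to $m(F)h(\vartheta)$, which need not be constant.
\end{remark}

\subsection{Submanifolds of full dimension}

The pointwise ergodic theorem says nothing directly about the orbit $U^+x_0$, which may be $\mu$-null. We compare it with nearby copies displaced in the neutral and contracting directions. A neutral displacement is not forgotten by the flow, so one copy gives only an approximate statement, and we use a sequence of copies tending to the orbit.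

\begin{proof}[Proof of Theorem~\ref{thm:full}]
By Theorem~\ref{thm:measure}(a), $\mu$ is ergodic; this is the only use of the equidistribution hypothesis. By the pointwise ergodic theorem applied to a countable dense subset of $C_c(X)$, the Borel set of non-generic points is $\mu$-null.

Fix $u_0\in U^+$ and consider the smooth map
\[
\Phi:\mathfrak g^0\times\mathfrak u^-\times U^+\to X,\qquad\Phi(v,w,u)=\exp(v)\exp(w)\,u\,x_0 .
\]
After right translation by $u_0^{-1}$, the differential of $(v,w,u)\mapsto\exp(v)\exp(w)u$ at $(0,0,u_0)$ is the sum map $\mathfrak g^0\times\mathfrak u^-\times\mathfrak u^+\to\mathfrak g$, by Lemma~\ref{lem:U}; it is an isomorphism. The map $g\mapsto gx_0$ is a local diffeomorphism. So $\Phi$ is a diffeomorphism from a product neighborhood $\mathcal V\times\mathcal W\times O$ of $(0,0,u_0)$ onto an open subset of $X$. As $\mu$ has a smooth positive density, $\Phi(v,w,u)$ is generic for almost every $(v,w,u)$, with respect to Lebesgue measure on $\mathcal V\times\mathcal W$ and Haar measure on $O$. By Fubini's theorem, for almost every $(v,w)$ the point $\Phi(v,w,u)$ is generic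 for almost every $u\in O$. Such pairs are dense, so we can choose a sequence of them $(v_n,w_n)\to(0,0)$. For almost every $u\in O$ all the points $x_n=\Phi(v_n,w_n,u)$ are generic. Fix such a $u$ and $f\in C_c(X)$. From
\[
a_tx_n=\exp(\operatorname{Ad}(a_t)v_n)\,\exp(\operatorname{Ad}(a_t)w_n)\,a_tux_0
\]
we get
\[
|f(a_tx_n)-f(a_tux_0)|\le\sup_{\|v\|\le C\|v_n\|}\omega_f(\exp v)+\omega_f\bigl(\exp(\operatorname{Ad}(a_t)w_n)\bigr).
\]
The last term tends to $0$ as $t\to\infty$ by \eqref{eq:Ad}, and so does its time average. Since $A_Tf(x_n)\to\mu(f)$,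
\[
\limsup_{T\to\infty}|A_Tf(ux_0)-\mu(f)|\le\sup_{\|v\|\le C\|v_n\|}\omega_f(\exp v),
\]
and the right side tends to $0$ as $n\to\infty$. So $ux_0$ is generic for almost every $u\in O$. Countably many sets $O$ cover $U^+$, so $ux_0$ is generic for almost every $u\in U^+$.

If $\dim Y=\dim U^+$, then $Y$ is open in $U^+$ and $\nu_Y$ is absolutely continuous with respect to the Riemannian volume of $U^+$, which has the same null sets as Haar measure. Hence $\nu$-almost every point is generic.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Shah}
N. Shah, Invent. Math. \textbf{177} (2009), 509--532.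

\bibitem{Zhang}
Han Zhang, \emph{Genericity on submanifolds and application to Universal hitting time statistics}, arXiv:2105.11068 (2021).

\end{thebibliography}
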